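\title{Uncountable chains of primes in the $p$-adic completion of an absolute integral closure}

\begin{abstract}
Let $A$ be a noetherian local domain of characteristic $0$ with residue field of characteristic $p>0$, let $A^{+}$ be its absolute integral closure, and let $\widehat{A^{+}}$ be the $p$-adic completion of $A^{+}$. We prove the conjecture that for complete $A$ of dimension $2$ the ring $\widehat{A^{+}}$ contains an uncountable chain of prime ideals, by writing down a chain indexed by the interval $(0,1)$. More generally, $\widehat{A^{+}}$ contains a chain of $2^{\aleph_1}$ primes whenever $\dim A\ge 2$, whereas $\dim\widehat{A^{+}}=1$ when $A$ is complete of dimension $1$. If the residue field has at most $2^{\aleph_0}$ elements and the continuum hypothesis holds, no chain is larger. The primes record how fast the value of an element grows along valuations with $v(p)=1$ and $v(x)\to\infty$.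
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(A,\mathfrak{m},k)$ be a noetherian local domain of \emph{mixed characteristic}: $A$ has characteristic $0$ and its residue field $k$ has characteristic $p>0$. Thus $p$ is a nonzero element of $\mathfrak{m}$. The \emph{absolute integral closure} $A^{+}$ is the integral closure of $A$ in a fixed algebraic closure of its fraction field; every monic polynomial over $A$ splits in $A^{+}$, so $A^{+}$ contains all roots of all elements of $A$. We study the $p$-adic completion
\[
B=\widehat{A^{+}}=\varprojlim_{j} A^{+}/p^{j}A^{+}.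
\]
A \emph{chain of primes} in a ring is a set of prime ideals that is totally ordered by inclusion. The Krull dimension measures finite chains. When it is infinite, the cardinalities of chains give a finer measure, and we say that the Krull dimension is \emph{uncountable} if some chain is uncountable.

Which dimension should one expect for $B$? The ring $A^{+}$ is integral over $A$, so $\dim A^{+}=\dim A$. Completion does not change the dimension of a noetherian local ring with $p$ in its maximal ideal: the ring and its $p$-adic completion have the same quotients by powers of the maximal ideal, hence the same Hilbert--Samuel function. Modulo $p$ nothing changes in our situation either, because $B/pB=A^{+}/pA^{+}$ (Lemma~\ref{lem:completion}). A chain of primes of $B$ containing $p$ is therefore a chain of primes of $A^{+}$ containing $p$. By \emph{incomparability} (in an integral extension, primes $Q\subsetneq Q'$ have different contractions) it contracts injectively to a chain in $A/pA$, so it has at most $\dim A$ members. All this suggests $\dim B=\dim A$, and for complete $A$ of dimension $1$ the guess is right. But $A^{+}$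 is not a finite extension of $A$, and the argument modulo $p$ says nothing about the primes that do not contain $p$. The following conjecture, posed in \cite{Garzella}, predicts that the guess fails badly in dimension $2$.

\begin{quote}
\textbf{Conjecture.} Let $A$ be a complete noetherian local domain of mixed characteristic with $\dim A=2$. Then the Krull dimension of $\widehat{A^{+}}$ is uncountable.
\end{quote}

Here and below, \emph{complete} means $\mathfrak{m}$-adically complete. Our first theorem proves the conjecture.

\begin{theorem}\label{thm:continuum}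
Let $A$ be a complete noetherian local domain of mixed characteristic with $\dim A=2$, and let $B=\widehat{A^{+}}$. There are prime ideals $P_r\subset B$, indexed by the real numbers $r\in(0,1)$ and not containing $p$, such that $P_s\subsetneq P_r$ whenever $r<s$. In particular $B$, and even $B[1/p]$, has a chain of primes of cardinality $2^{\aleph_0}$.
\end{theorem}

The second theorem allows more rings $A$ and gives a chain of cardinality $2^{\aleph_1}\ge 2^{\aleph_0}$. It uses no hypothesis beyond ZFC.

\begin{theorem}\label{thm:long}
Let $A$ be a noetherian local domain of mixed characteristic with $\dim A\ge 2$, not necessarily complete. Then $\widehat{A^{+}}$ has a chain of prime ideals, none containing $p$, of cardinality $2^{\aleph_1}$.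
\end{theorem}

The third theorem marks the limits of the second. Under the continuum hypothesis (CH), $2^{\aleph_0}=\aleph_1$, and so $2^{\aleph_1}=2^{2^{\aleph_0}}>2^{\aleph_0}$.

\begin{theorem}\label{thm:limits}
Let $(A,\mathfrak{m},k)$ be a noetherian local domain of mixed characteristic.
\begin{enumerate}
\item[(a)] If $A$ is complete and $\dim A=1$, then $\dim\widehat{A^{+}}=1$. Hence for complete $A$ either $\dim\widehat{A^{+}}=1$, which happens if and only if $\dim A=1$, or $\widehat{A^{+}}$ has a chain of $2^{\aleph_1}$ primes.
\item[(b)] If $|k|\le 2^{\aleph_0}$, then $\widehat{A^{+}}$ has at most $2^{2^{\aleph_0}}$ primes. Hence, if moreover $\dim A\ge 2$ and CH holds, then $2^{\aleph_1}$ is the exact maximal cardinality of a chain of primes in $\widehat{A^{+}}$.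
\end{enumerate}
\end{theorem}

Section~\ref{sec:example} shows the idea on one series over $\mathbb{Z}_p[[x]]$. Section~\ref{sec:valuations} constructs the valuations and computes their values on series, and Section~\ref{sec:primes} turns rates of growth into prime ideals. Theorems~\ref{thm:continuum} and~\ref{thm:long} then reduce to finding elements of $B$ with prescribed growth, which is done in Sections~\ref{sec:continuum} and~\ref{sec:long}. Section~\ref{sec:limits} proves Theorem~\ref{thm:limits}. Valuations are written additively, and $\mathbb{N}=\{1,2,\dots\}$.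

\section{The series $\sum p^{i}x^{1/i}$}\label{sec:example}

Let $A=\mathbb{Z}_p[[x]]$, a complete noetherian local domain of dimension $2$ with maximal ideal $(p,x)$. For a real number $c>0$ give $p$ the weight $1$ and $x$ the weight $c$:
\[
v_c\Big(\sum_{\nu\ge 0}a_\nu x^{\nu}\Big)=\min_{\nu}\big(v_p(a_\nu)+\nu c\big),
\]
where $v_p$ is the $p$-adic valuation. In this section we grant two facts that are proved in Section~\ref{sec:valuations}. First, $v_c$ extends to a map $v_c\colon B\to[0,\infty]$ with $v_c(hh')=v_c(h)+v_c(h')$ and $v_c(h+h')\ge\min(v_c(h),v_c(h'))$. Second, the value of the series below is the least value of its terms when these values are distinct. To each $h\in B$ we attach the function $c\mapsto v_c(h)$ and ask how it grows as $c\to\infty$.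

On $A$ there are only two kinds of growth. Let $h=\sum a_\nu x^\nu\in A$. If $a_0\ne0$, then $v_c(h)\le v_p(a_0)$ is bounded. If $a_0=0$, then $v_c(h)\ge c$ grows at least linearly. The elements of the second kind form the prime ideal $xA$.

In $B$ there is room in between. Choose an $i$-th root $x^{1/i}\in A^{+}$ of $x$ for each $i\ge1$. The series
\[
f=\sum_{i\ge1}p^{i}x^{1/i}
\]
converges $p$-adically, so it defines an element of $B$. Its $i$-th term has value $i+c/i$. An equality $i+c/i=j+c/j$ with $i\neq j$ forces $c=ij$, so for irrational $c$ the terms have distinct values and $v_c(f)=\min_i(i+c/i)$; see Figure~\ref{fig:envelope}. The inequality of arithmetic and geometric means gives $i+c/i\ge2\sqrt c$ for all $i$, and $i=\lceil\sqrt c\,\rceil$ satisfies $i\le\sqrt c+1$ and $c/i\le\sqrt c$. Hence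
\[
2\sqrt c\le v_c(f)\le 2\sqrt c+1\qquad(c>0\text{ irrational}).
\]
Both the roots and the completion are needed for this. A sum of terms $p^{a}x^{b}$ whose exponents satisfy $b\ge b_0>0$ has value at least $b_0c$, so sublinear growth requires exponents $b$ that tend to $0$, and hence infinitely many terms.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.45cm,y=0.42cm]
\draw[->] (0,0) -- (21.5,0) node[right] {$c$};
\draw[->] (0,0) -- (0,10.8);
\draw[gray] (0,1) -- (9,10) node[above,black] {\small $i=1$};
\draw[gray] (0,2) -- (16,10) node[above,black] {\small $i=2$};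
\draw[gray] (0,3) -- (20,9.667) node[above right,black] {\small $i=3$};
\draw[gray] (0,4) -- (20,9) node[right,black] {\small $i=4$};
\draw[very thick] (0,1) -- (2,3) -- (6,5) -- (12,7) -- (20,9);
\draw[dotted] (2,3) -- (2,0) node[below] {\small $2$};
\draw[dotted] (6,5) -- (6,0) node[below] {\small $6$};
\draw[dotted] (12,7) -- (12,0) node[below] {\small $12$};
\draw[dotted] (20,9) -- (20,0) node[below] {\small $20$};
\end{tikzpicture}
\caption{The lines $c\mapsto i+c/i$ for $i=1,\dots,4$ (thin) and the minimum over all $i\ge1$ for $0\le c\le20$ (thick). At irrational $c$ the thick graph is the value $v_c$ of $\sum_i p^ix^{1/i}$. The lines $i$ and $i+1$ cross at $c=i(i+1)$, at height $2i+1$.}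
\label{fig:envelope}
\end{figure}

Growth should define ideals. Sample at the irrational points $c_n=n\sqrt2$, write $v_n=v_{c_n}$, and for $0<r<1$ let $J_r$ be the set of $h\in B$ with $v_n(h)/n^{r}\to\infty$. The two properties of $v_c$ make $J_r$ an ideal. We have $p\notin J_r$ and $x\in J_r$ for every $r$, while $f\in J_r$ exactly when $r<1/2$. So $J_{2/3}\subsetneq J_{1/3}$, although both ideals meet $A$ in $xA$.

The difficulty is to make such ideals prime. If $h,h'\notin J_r$, then $v_n(h)/n^r$ is bounded on an infinite set $X\subseteq\mathbb{N}$ and $v_n(h')/n^r$ is bounded on an infinite set $X'$. If $X\cap X'$ is infinite, then $v_n(hh')/n^r$ is bounded on it and $hh'\notin J_r$. But two infinite sets can be disjoint, and then the argument gives nothing. We need a notion of ``large set of indices'' that is stable under finite intersections and that declares each set or its complement large. An ultrafilter is exactly this, and we use one in Section~\ref{sec:primes}.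

\section{Valuations with $v(p)=1$ and $v(x)=c$}\label{sec:valuations}

\subsection{The completion}
Let $A$ be a noetherian local domain of mixed characteristic. An element $f\in B$ is given by a \emph{representing sequence}: a sequence $(f_j)_{j\ge1}$ in $A^{+}$ with $f_{j+1}-f_j\in p^{j}A^{+}$, where $f_j$ represents the image of $f$ in $A^{+}/p^jA^{+}$. Then $f_{j'}-f_j\in p^jA^{+}$ for all $j'\ge j$. Two sequences $(f_j)$, $(f_j')$ represent the same element if and only if $f_j-f_j'\in p^jA^{+}$ for all $j$. Sums and products are computed termwise. An element $a\in A^{+}$ gives the element of $B$ represented by the constant sequence, which we also call $a$. We prove the two facts about $B$ that we need directly, without noetherian hypotheses on $A^{+}$.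

\begin{lemma}\label{lem:completion}
\begin{enumerate}
\item[(a)] For $m\ge1$ the kernel of $B\to A^{+}/p^mA^{+}$ is $p^mB$, and $B/p^mB=A^{+}/p^mA^{+}$.
\item[(b)] For $h\in B$ the element $1+ph$ is a unit of $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map is surjective, since it is surjective on constant sequences, and it kills $p^mB$. Let $f$ be in the kernel, with representing sequence $(f_j)$. For $j\ge m$ we have $f_j\in p^mA^{+}$, say $f_j=p^mh_j$. As $A^{+}$ is a domain and $p\neq0$, the relation $p^m(h_{j+1}-h_j)\in p^jA^{+}$ gives $h_{j+1}-h_j\in p^{j-m}A^{+}$. So $(h_{j+m})_{j\ge1}$ represents an element $h\in B$, and $p^mh$ is represented by $(f_{j+m})_{j\ge1}$, which also represents $f$.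

(b) The image of $ph$ in $A^{+}/p^jA^{+}$ is nilpotent, so the image of $1+ph$ is a unit. Inverses are unique, hence compatible with the transition maps, and they define an inverse in $B$.
\end{proof}

\subsection{Standard facts on valuations}
A \emph{real valuation} on a field $K$ is a map $v\colon K\to\mathbb{R}\cup\{\infty\}$ with $v(a)=\infty$ if and only if $a=0$, $v(aa')=v(a)+v(a')$ and $v(a+a')\ge\min(v(a),v(a'))$. On $B$ we need a weaker notion, because we will not know that nonzero elements have finite value. A \emph{semivaluation} on a ring $C$ is a map $v\colon C\to[0,\infty]$ with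
\[
v(0)=\infty,\quad v(1)=0,\quad v(ff')=v(f)+v(f'),\quad v(f+f')\ge\min(v(f),v(f')).
\]
We use three facts.

\begin{enumerate}
\item[(V1)] \emph{For either notion, $v(f)<v(f')$ implies $v(f+f')=v(f)$.} Indeed $2v(-1)=v(1)=0$ gives $v(-f')=v(f')$, so $v(f)\ge\min(v(f+f'),v(f'))$, which forces $v(f+f')\le v(f)$. By induction, if one term of a finite sum has smaller value than all the others, then this is the value of the sum.
\item[(V2)] \emph{A real valuation $v$ on $K$ extends to a real valuation on an algebraic closure $\overline K$.} Every valuation extends to any extension field, with values in a possibly larger totally ordered group $\Gamma'$. If $y\in\overline K^{\times}$ and $\sum a_iy^i=0$ is a nontrivial relation over $K$, then by (V1), which holds for values in any ordered group, two terms $a_iy^i$ and $a_jy^j$ with $i\ne j$ have the same finite value. So a positive multiple of the value of $y$ lies in $v(K^\times)\subseteq\mathbb{R}$. The rule $\gamma\mapsto(m\gamma)/m$, for any $m\geq 1$ with $m\gamma\in v(K^\times)$, embeds $\Gamma'$ into $\mathbb{R}$ as an ordered group and is the identity on $v(K^\times)$.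
\item[(V3)] \emph{If a real valuation $v$ on $K$ is $\ge0$ on a subring $R$, then $v\ge0$ on every $y\in K$ integral over $R$.} If $v(y)<0$ and $y^m+a_{m-1}y^{m-1}+\dots+a_0=0$ with $a_i\in R$, then $y^m$ has smaller value than all other terms, so by (V1) the sum is not $0$.
\end{enumerate}

\subsection{Monomial valuations}
We need one element $x$ and a whole family of valuations on $A^{+}$ in which the ratio $v(x)/v(p)$ takes every positive value. On a power series ring such valuations are explicit, and Cohen's structure theorem reduces us to that case. Recall that a \emph{system of parameters} of a noetherian local ring of dimension $d$ is a sequence of $d$ elements generating an ideal that contains a power of the maximal ideal. If $A$ is a noetherian local domain of mixed characteristic and dimension $d$, then $p$ is a nonzero element of $\mathfrak{m}$, so $\dim A/pA=d-1$; lifting a system of parameters of $A/pA$ gives a system of parameters $p,x_1,\dots,x_{d-1}$ of $A$.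

\begin{lemma}\label{lem:cohen}
Let $D$ be a complete noetherian local domain of mixed characteristic with residue field $k$ and system of parameters $p,x_1,\dots,x_{d-1}$. There is a complete discrete valuation ring $V$ with uniformizer $p$ and residue field $k$ such that $D$ is a finite extension of $R=V[[X_1,\dots,X_{d-1}]]$, with $X_i$ mapping to $x_i$. Moreover $D^{+}$ is the integral closure of $R$ in an algebraic closure of $\operatorname{Frac}(R)$.
\end{lemma}

\begin{proof}
By Cohen's structure theorem \cite[Theorems 29.3 and 8.4]{Matsumura} there are such a ring $V$ and a local homomorphism $V\to D$ inducing the identity on $k$, and $D$ is a finite module over $R$ through the map $R\to D$ with $X_i\mapsto x_i$. (Finiteness comes from lifting generators of $D/(p,x_1,\dots,x_{d-1})D$, which has finite length and hence finite dimension over $k$.) The kernel $\mathfrak{q}$ of $R\to D$ is prime and $R/\mathfrak{q}\subseteq D$ is integral, so $\dim R/\mathfrak{q}=d=\dim R$. Since $R$ is a domain, a nonzero prime would have $\dim R/\mathfrak{q}<d$. So $\mathfrak{q}=0$. Finally, $\operatorname{Frac}(D)$ is algebraic over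 $\operatorname{Frac}(R)$, so the two fields share an algebraic closure, and an element of it is integral over $D$ if and only if it is integral over $R$, by transitivity.
\end{proof}

\begin{proposition}\label{prop:valuations}
Let $A$ be a noetherian local domain of mixed characteristic with $\dim A=d\ge2$. There is $x\in\mathfrak{m}$ such that for every real $c>0$ there is a real valuation $v_c$ on $\operatorname{Frac}(A^{+})$ with $v_c\ge0$ on $A^{+}$, $v_c(p)=1$ and $v_c(x)=c$.
\end{proposition}

\begin{proof}
Choose a system of parameters $p,x_1,\dots,x_{d-1}$ of $A$ and put $x=x_1$; this element exists because $d\ge2$. Fix $c>0$.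

\emph{The complete case.} Let $A$ be complete, take $V$ and $R=V[[x_1,\dots,x_{d-1}]]\subseteq A$ as in Lemma~\ref{lem:cohen}, and let $v_p$ be the valuation of $V$ with $v_p(p)=1$. Put $\mathbf{c}=(c,1,\dots,1)\in\mathbb{R}^{d-1}$. For exponents $\nu\in\mathbb{Z}_{\ge0}^{d-1}$ and $x^\nu=x_1^{\nu_1}\cdots x_{d-1}^{\nu_{d-1}}$ define
\begin{equation}\label{eq:monomial}
v\Big(\sum_\nu a_\nu x^\nu\Big)=\min_\nu\big(v_p(a_\nu)+\nu\cdot\mathbf{c}\big),
\end{equation}
with $v(0)=\infty$. All entries of $\mathbf{c}$ are positive, so for each $C$ only finitely many $\nu$ satisfy $\nu\cdot\mathbf{c}\le C$. Hence for a nonzero series the minimum exists, is finite, and is attained by finitely many $\nu$. The inequality $v(f+g)\ge\min(v(f),v(g))$ holds coefficient by coefficient.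

Let $f=\sum a_\nu x^\nu$ and $g=\sum b_\mu x^\mu$ be nonzero. The coefficient of $x^\kappa$ in $fg$ is the finite sum of the $a_\nu b_\mu$ with $\nu+\mu=\kappa$, and each such pair satisfies
\begin{equation}\label{eq:pair}
v_p(a_\nu b_\mu)+\kappa\cdot\mathbf{c}=\big(v_p(a_\nu)+\nu\cdot\mathbf{c}\big)+\big(v_p(b_\mu)+\mu\cdot\mathbf{c}\big)\ge v(f)+v(g).
\end{equation}
So $v(fg)\ge v(f)+v(g)$. For equality we must find a coefficient in which the leading contributions do not cancel. Let $\nu_0$ be the lexicographically smallest exponent attaining the minimum for $f$, let $\mu_0$ be the same for $g$, and take $\kappa=\nu_0+\mu_0$. Equality holds in \eqref{eq:pair} for $(\nu_0,\mu_0)$. If it holds for a pair $(\nu,\mu)$ with $\nu+\mu=\kappa$, then $\nu$ and $\mu$ attain the respective minima, so $\nu\ge\nu_0$ and $\mu\ge\mu_0$ lexicographically. The lexicographic order is compatible with addition, so $\nu+\mu=\nu_0+\mu_0$ forces $(\nu,\mu)=(\nu_0,\mu_0)$. By (V1) for $v_p$, the coefficient $e$ of $x^\kappa$ in $fg$ has $v_p(e)+\kappa\cdot\mathbf{c}=v(f)+v(g)$. Thus $v(fg)=v(f)+v(g)$.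

The rule $v(f/g)=v(f)-v(g)$ now gives a real valuation on $\operatorname{Frac}(R)$ with $v\ge0$ on $R$, $v(p)=1$ and $v(x)=c$. By (V2) it extends to a real valuation $v_c$ on the algebraic closure $\operatorname{Frac}(A^{+})$, and $v_c\ge0$ on $A^{+}$ by (V3) and the last sentence of Lemma~\ref{lem:cohen}.

\emph{The general case.} The $\mathfrak{m}$-adic completion $\widehat A$ is a noetherian local ring of dimension $d$, flat over $A$, but it need not be a domain. Choose a minimal prime $\mathfrak{q}$ of $\widehat A$ with $\dim\widehat A/\mathfrak{q}=d$ and put $D=\widehat A/\mathfrak{q}$. Multiplication by a nonzero $a\in A$ is injective on $A$, hence on $\widehat A$ by flatness, while a minimal prime consists of zero divisors. So $\mathfrak{q}\cap A=0$ and $A\subseteq D$. Thus $D$ is a complete noetherian local domain of mixed characteristic and dimension $d$. The ideal $(p,x_1,\dots,x_{d-1})D$ contains a power of $\mathfrak{m}D$, the maximal ideal of $D$, so these elements form a system of parameters of $D$. An algebraic closure of $\operatorname{Frac}(D)$ contains one of $\operatorname{Frac}(A)$, and elements integral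 over $A$ are integral over $D$. So we may regard $A^{+}$ as a subring of $D^{+}$ and restrict to $\operatorname{Frac}(A^{+})$ the valuation constructed for $D$ from this system of parameters.
\end{proof}

\subsection{Extension to the completion}
A valuation with $v(p)=1$ is continuous for the $p$-adic topology, so it passes to $B$.

\begin{lemma}\label{lem:extend}
Let $A$ be a noetherian local domain of mixed characteristic and let $v$ be a semivaluation on $A^{+}$ with $v(p)=1$. For $f\in B$ with representing sequence $(f_j)$, the sequence $v(f_j)$ is eventually constant or tends to $\infty$, and its limit depends only on $f$. The limit defines a semivaluation on $B$ that extends $v$.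
\end{lemma}

\begin{proof}
Elements of $p^jA^{+}$ have value at least $j$. Suppose $v(f_m)<m$ for some $m$. For $j\ge m$ we have $v(f_j-f_m)\ge m$, so $v(f_j)=v(f_m)$ by (V1). If $(f_j')$ is another representing sequence, then $v(f_m'-f_m)\ge m$, so $v(f_m')=v(f_m)<m$ and $v(f_j')$ has the same limit. Otherwise $v(f_j)\ge j$ for all $j$; then $v(f'_j)\ge j$ for all $j$ as well, and both limits are $\infty$. Constant sequences show that the limit extends $v$. Sums and products are represented termwise, so the last two axioms pass to the limit in $[0,\infty]$.
\end{proof}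

We denote the extension by the same letter as $v$.

\subsection{Values of series}
From now until the end of Section~\ref{sec:long}, $A$ is a noetherian local domain of mixed characteristic with $\dim A\ge2$, the element $x$ and the valuations $v_c$ are chosen as in Proposition~\ref{prop:valuations}, and $v_c$ is extended to $B$ by Lemma~\ref{lem:extend}. For each positive rational number $b=m/m'$ in lowest terms fix a root $x^{b}\in A^{+}$ of the monic polynomial $Z^{m'}-x^m$. No compatibility between these choices is needed: all we use is that $m'v_c(x^b)=mc$, that is, $v_c(x^b)=bc$ for every $c$.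

Let $1\le a_1<a_2<\cdots$ be integers and let $b_1,b_2,\dots$ be positive rational numbers. The finite sums $f_j=\sum_{a_i<j}p^{a_i}x^{b_i}$ form a representing sequence, since $f_{j+1}-f_j$ is $0$ or $p^jx^{b_i}$ for the index $i$ with $a_i=j$. We write $\sum_ip^{a_i}x^{b_i}$ for the element of $B$ that it represents. This element does not depend on $c$.

\begin{lemma}\label{lem:series}
If $c>0$ is irrational, then $v_c\big(\sum_ip^{a_i}x^{b_i}\big)=\min_i(a_i+b_ic)$.
\end{lemma}

\begin{proof}
The $i$-th term has value $a_i+b_ic$. These numbers tend to $\infty$, so the minimum is attained at some $i_0$. They are pairwise distinct: an equality for $i\ne i'$ gives $(b_i-b_{i'})c=a_{i'}-a_i\neq0$, which makes $c$ rational. For $j>a_{i_0}$ the sum $f_j$ contains the term $i_0$, so $v_c(f_j)=a_{i_0}+b_{i_0}c$ by (V1).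
\end{proof}

Irrationality of $c$ serves only to rule out cancellation between terms of equal value.

\section{Primes defined by rates of growth}\label{sec:primes}

One semivaluation $v$ on $B$ cannot separate rates of growth: for every real $g>0$ the set of $f$ with $v(f)\ge Ng$ for all $N$ is the same set $\{f:v(f)=\infty\}$. A sequence of semivaluations can, once we know how to compare sequences of numbers.

A \emph{nonprincipal ultrafilter} on $\mathbb{N}$ is a set $\mathcal{U}$ of subsets of $\mathbb{N}$ such that
\begin{enumerate}
\item[(U1)] every cofinite set lies in $\mathcal{U}$;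
\item[(U2)] $\mathcal{U}$ is closed under finite intersections and under passing to supersets;
\item[(U3)] for each $X\subseteq\mathbb{N}$, exactly one of $X$ and $\mathbb{N}\setminus X$ lies in $\mathcal{U}$.
\end{enumerate}
One exists by Zorn's lemma: take a maximal family that satisfies (U1) and (U2) and does not contain $\emptyset$. We fix $\mathcal{U}$ and say that a statement holds \emph{for almost all $n$} if the set of $n$ for which it holds lies in $\mathcal{U}$. So a statement that holds for all large $n$ holds for almost all $n$; finitely many statements that each hold for almost all $n$ hold simultaneously for almost all $n$; and of a statement and its negation exactly one holds for almost all $n$.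

Let $v_1,v_2,\dots$ be semivaluations on $B$ with $v_n(p)=1$. A \emph{scale} is a sequence $g=(g_n)_{n\ge1}$ of real numbers $g_n\ge1$. For scales $g,g'$ write $g\ll g'$ if for every integer $N\ge1$ we have $g_n'\ge Ng_n$ for almost all $n$. A scale $g$ is \emph{realized} if there are $f\in B$ and a real number $C$ with
\[
g_n\le v_n(f)\le Cg_n\qquad\text{for all }n.
\]
For a nonempty set $G$ of scales let $P(G)$ consist of the elements that outgrow every scale in $G$:
\[
P(G)=\{f\in B:\ \text{for all }g\in G\text{ and }N\ge1,\ v_n(f)\ge Ng_n\text{ for almost all }n\}.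
\]

\begin{lemma}\label{lem:primes}
Let $G$ and $G'$ be nonempty sets of scales.
\begin{enumerate}
\item[(a)] $P(G)$ is a prime ideal of $B$ that does not contain $p$.
\item[(b)] If some realized scale $g'\in G'$ satisfies $g\ll g'$ for all $g\in G$, then $P(G')\subsetneq P(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $0\in P(G)$ because $v_n(0)=\infty$. Let $f,f'\in P(G)$ and fix $g\in G$ and $N$. For almost all $n$ both $v_n(f)\ge Ng_n$ and $v_n(f')\ge Ng_n$ hold, and then $v_n(f+f')\ge Ng_n$. For $h\in B$ we have $v_n(hf)=v_n(h)+v_n(f)\ge v_n(f)$, because $v_n\ge0$ on $B$. So $P(G)$ is an ideal. For $g\in G$ we have $v_n(p)=1<2g_n$ for all $n$, so $p\notin P(G)$, and $P(G)$ is proper.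

Let $f,f'\notin P(G)$. By (U3) there are $g,g'\in G$ and $N,N'$ such that $v_n(f)<Ng_n$ for almost all $n$ and $v_n(f')<N'g'_n$ for almost all $n$. By (U3) again, one of $g_n\le g_n'$ and $g_n'\le g_n$ holds for almost all $n$; by symmetry we may assume it is the first. Then $v_n(ff')=v_n(f)+v_n(f')<(N+N')g'_n$ for almost all $n$. So the opposite inequality does not hold for almost all $n$, and $ff'\notin P(G)$.

(b) Let $h\in P(G')$, $g\in G$ and $N\ge1$. For almost all $n$ we have $v_n(h)\ge g'_n$ and $g'_n\ge Ng_n$. So $h\in P(G)$, and $P(G')\subseteq P(G)$. Let $f$ and $C$ realize $g'$. Then $v_n(f)\ge g'_n\ge Ng_n$ for almost all $n$, for each $g\in G$ and $N$, so $f\in P(G)$. For an integer $N>C$ we have $v_n(f)<Ng'_n$ for all $n$, so $f\notin P(G')$.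
\end{proof}

\begin{remark}\label{rem:ultrapower}
The lemma has a reading in valuation theory, which is not needed later. Let $\Gamma=\mathbb{R}^{\mathbb{N}}/\mathcal{U}$ be the group of real sequences modulo those that vanish for almost all $n$, ordered by $[g]\le[g']$ if $g_n\le g'_n$ for almost all $n$. The order is total by (U3). Put $w(f)=[(v_n(f))_n]$ if $v_n(f)<\infty$ for almost all $n$, and $w(f)=\infty$ otherwise. Then $w$ satisfies the axioms of a semivaluation with values in $\Gamma_{\ge0}\cup\{\infty\}$, and $P(G)$ is the set of $f$ with $w(f)>\eta$ for all $\eta$ in the convex subgroup $\{\eta\in\Gamma:|\eta|\le N[g]\text{ for some }g\in G,\ N\ge1\}$.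
\end{remark}

\section{A chain indexed by $(0,1)$}\label{sec:continuum}

In this section $c_n=n\sqrt2$ and $v_n=v_{c_n}$. By Lemma~\ref{lem:primes} it suffices to realize the scales $(n^t)_n$. Section~\ref{sec:example} treated $t=1/2$, up to a constant factor, with the exponents $b_i=i^{-1}$. With $b_i$ close to $i^{-\sigma}$, the two parts of $i+b_ic$ balance when $i^{1+\sigma}$ is close to $c$, and the minimum is of order $c^{1/(1+\sigma)}$. So we want $1/(1+\sigma)=t$. The number $i^{-\sigma}$ need not be rational, and we replace it by a rational number within a factor $2$.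

\begin{proposition}\label{prop:powers}
For $t\in(0,1)$ there is $f_t\in B$ with $n^t\le v_n(f_t)\le 8n^t$ for all $n\ge1$.
\end{proposition}

\begin{proof}
Put $\sigma=(1-t)/t>0$, so that $1-t\sigma=t$. Choose rational numbers $b_i\in[i^{-\sigma},2i^{-\sigma}]$ and let $f_t=\sum_{i\ge1}p^ix^{b_i}$. Fix $n$ and put $c=c_n$, an irrational number with $c\ge1$. By Lemma~\ref{lem:series}, $v_n(f_t)=\min_i(i+b_ic)$.

If $i\ge c^t$, then $i+b_ic\ge c^t$. If $i<c^t$, then $b_ic\ge i^{-\sigma}c\ge c^{1-t\sigma}=c^t$. So $v_n(f_t)\ge c^t\ge n^t$.

Take $i=\lceil c^t\rceil$. Then $i\le c^t+1\le2c^t$, and $i\ge c^t$ gives $b_ic\le2i^{-\sigma}c\le2c^{1-t\sigma}=2c^t$. So $v_n(f_t)\le4c^t=4\cdot2^{t/2}n^t\le8n^t$.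
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:continuum}]
For $r\in(0,1)$ let $P_r=P(G_r)$, where $G_r$ consists of the single scale $(n^r)_n$. Explicitly,
\[
P_r=\{f\in B:\ \text{for every }N\ge1,\ v_n(f)\ge Nn^r\text{ for almost all }n\}.
\]
By Lemma~\ref{lem:primes}(a), $P_r$ is a prime ideal that does not contain $p$. Let $r<s$. Then $n^s\ge Nn^r$ for all $n\ge N^{1/(s-r)}$, so $(n^r)_n\ll(n^s)_n$, and $(n^s)_n$ is realized by Proposition~\ref{prop:powers}. Lemma~\ref{lem:primes}(b) gives $P_s\subsetneq P_r$. The interval $(0,1)$ has cardinality $2^{\aleph_0}$, and the primes of $B$ not containing $p$ correspond to the primes of $B[1/p]$ by an inclusion-preserving bijection.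
\end{proof}

The hypotheses on $A$ entered only through Proposition~\ref{prop:valuations}.

\begin{remark}\label{rem:collapse}
The chain is invisible in $A^{+}$. Let $A$ be as in Theorem~\ref{thm:continuum} and let $R=V[[x]]\subseteq A$ be the subring on which $v_c$ is given by \eqref{eq:monomial}. As in Section~\ref{sec:example}, a series in $R$ with nonzero constant term has bounded values, and a series in $xR$ has $v_n\ge n\sqrt2$. So every $P_r$ contracts to $xR$. The contractions of the $P_r$ to $A^{+}$ form a chain of primes over $xR$ in an integral extension of $R$, so they all coincide by incomparability.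
\end{remark}

\section{A chain of cardinality $2^{\aleph_1}$}\label{sec:long}

There are only $2^{\aleph_0}$ scales, so primes $P(G)$ with $G$ a single scale give at most $2^{\aleph_0}$ primes. To go further, as we must under CH, we let $G$ be an uncountable set of scales; such a $G$ behaves like a cut in the ordered set of growth rates. This calls for a supply of realized scales that is flexible enough to have many cuts.

\subsection{Independent choice of values}
For a series as in Lemma~\ref{lem:series} and $c\le c'$ we have $a_i+b_ic\le a_i+b_ic'\le(c'/c)(a_i+b_ic)$. So with $c_n=n\sqrt2$ the values of a series at $c_n$ and $c_{n+1}$ differ by a factor of at most $2$, and they cannot be prescribed independently. We spread the $c_n$ out so that the $n$-th term of the series alone determines $v_n$ up to a constant factor. For this, the later terms should have $a_i\ge a_n$, the earlier terms should have $b_i\ge b_n$, and $b_nc_n$ should be a constant multiple of $a_n$.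

In this section $c_n=\sqrt2\cdot2^{3n^2}$ and $v_n=v_{c_n}$. Let $\Sigma$ be the set of integer sequences $\beta=(\beta_n)_{n\ge1}$ with $0\le\beta_n\le2n$, and for $\beta\in\Sigma$ let $g^\beta$ be the scale $g^\beta_n=2^{n^2+\beta_n}$.

\begin{proposition}\label{prop:independent}
For $\beta\in\Sigma$ there is $f_\beta\in B$ with $g^\beta_n\le v_n(f_\beta)\le3g^\beta_n$ for all $n\ge1$.
\end{proposition}

\begin{proof}
Put $a_i=2^{i^2+\beta_i}$ and $b_i=2^{-2i^2+\beta_i}$. Since $i^2+\beta_i\le i^2+2i<(i+1)^2$, the integers $a_i$ are strictly increasing, and $f_\beta=\sum_ip^{a_i}x^{b_i}$ is defined. Fix $n$. The number $c_n$ is irrational, so $v_n(f_\beta)=\min_i(a_i+b_ic_n)$ by Lemma~\ref{lem:series}, and $b_nc_n=\sqrt2\,a_n$. The term $i=n$ gives $v_n(f_\beta)\le(1+\sqrt2)a_n\le3a_n$. For $i\ge n$ we have $a_i+b_ic_n\ge a_i\ge a_n$. For $1\le i\le n-1$,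
\[
-2i^2+\beta_i\ge-2(n-1)^2=-2n^2+4n-2\ge-2n^2+2n\ge-2n^2+\beta_n,
\]
so $b_i\ge b_n$ and $a_i+b_ic_n\ge b_nc_n\ge a_n$. Hence $v_n(f_\beta)\ge a_n=g^\beta_n$.
\end{proof}

For $\beta,\gamma\in\Sigma$ write $\beta\prec\gamma$ if for every integer $N\ge1$ we have $\gamma_n-\beta_n\ge N$ for almost all $n$, and $\beta\preceq\gamma$ if $\beta\prec\gamma$ or $\beta=\gamma$. The relation $\prec$ is transitive by (U2) and irreflexive because $\emptyset\notin\mathcal{U}$. If $\gamma_n-\beta_n\ge N$, then $g^\gamma_n\ge2^Ng^\beta_n\ge Ng_n^\beta$. Therefore
\begin{equation}\label{eq:order}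
\beta\prec\gamma\ \Longrightarrow\ g^\beta\ll g^\gamma.
\end{equation}
What remains is a problem about the ordered set $(\Sigma,\prec)$. It is not trivial because the width $2n$ of the allowed window is unbounded: $(0)_n\prec(2n)_n$ by (U1).

\subsection{Countable gaps can be filled}
The Cantor set is built by placing two disjoint subintervals inside each interval, and it has one point for each of the $2^{\aleph_0}$ branches of the binary tree of height $\omega$. In $\mathbb{R}$ the construction can end there, since a nested sequence of intervals may shrink to a point. The next lemma says that in $\Sigma$ it does not end: countably many nested intervals always leave room inside. The proof is a diagonal argument. At the index $n$ we respect as many of the constraints as there is room for.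

\begin{lemma}\label{lem:gap}
Let $L,M\subseteq\Sigma$ be nonempty countable sets with $\lambda\prec\mu$ for all $\lambda\in L$, $\mu\in M$. Then there are $\delta^1\prec\delta^2\prec\delta^3\prec\delta^4$ in $\Sigma$ with $\lambda\prec\delta^i\prec\mu$ for all $\lambda\in L$, $\mu\in M$ and $1\le i\le4$.
\end{lemma}

\begin{proof}
It suffices to find one $\delta\in\Sigma$ with $\lambda\prec\delta\prec\mu$ for all $\lambda\in L$, $\mu\in M$: call it $\delta^1$, find $\delta^2$ for the pair $L\cup\{\delta^1\}$, $M$, and repeat.

Enumerate $L=\{\lambda^j\}_{j\ge1}$ and $M=\{\mu^j\}_{j\ge1}$, with repetitions allowed. Put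
\[
\tilde\lambda^j_n=\max(\lambda^1_n,\dots,\lambda^j_n),\qquad\tilde\mu^j_n=\min(\mu^1_n,\dots,\mu^j_n),\qquad X_j=\{n\ge j:\tilde\mu^j_n-\tilde\lambda^j_n\ge2j\}.
\]
The set $X_j$ is the intersection of $\{n\ge j\}$ with the $j^2$ sets $\{n:\mu^{i'}_n-\lambda^i_n\ge2j\}$ for $i,i'\le j$, so $X_j\in\mathcal{U}$. As $j$ grows, $\tilde\lambda^j_n$ does not decrease and $\tilde\mu^j_n$ does not increase. For $n\in X_1$ let $j(n)$ be the largest $j$ with $n\in X_j$; it exists because $n\in X_j$ implies $j\le n$. For $n\in X_1$ put $\delta_n=\tilde\lambda^{j(n)}_n+j(n)$, and for $n\notin X_1$ put $\delta_n=0$. For $n\in X_1$ the relation $n\in X_{j(n)}$ gives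
\begin{equation}\label{eq:delta}
\tilde\lambda^{j(n)}_n+j(n)=\delta_n\le\tilde\mu^{j(n)}_n-j(n).
\end{equation}
In particular $0\le\delta_n\le2n$, so $\delta\in\Sigma$.

Fix $j$ and $N$, and let $m=\max(j,N)$. Let $n\in X_m$. Then $\tilde\mu^1_n-\tilde\lambda^1_n\ge\tilde\mu^m_n-\tilde\lambda^m_n\ge2$, so $n\in X_1$, and $j(n)\ge m$. Since $j(n)\ge j$ we have $\tilde\lambda^{j(n)}_n\ge\lambda^j_n$ and $\tilde\mu^{j(n)}_n\le\mu^j_n$, and since $j(n)\ge N$, \eqref{eq:delta} gives $\lambda^j_n+N\le\delta_n\le\mu^j_n-N$. As $X_m\in\mathcal{U}$, we get $\lambda^j\prec\delta\prec\mu^j$.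
\end{proof}

\subsection{A tree of intervals of height $\omega_1$}
Recall that an ordinal is the set of all smaller ordinals and that $\omega_1$ is the first uncountable ordinal; it has cardinality $\aleph_1$, and every $\ell<\omega_1$ is a countable set. A \emph{node of length $\ell<\omega_1$} is a map $s\colon\ell\to\{0,1\}$. We write $s|\xi$ for the restriction of $s$ to $\xi\le\ell$, $s\subseteq t$ if $t$ extends $s$, and $s0$, $s1$ for the two extensions of $s$ to $\ell+1$. A \emph{branch} is a map $z\colon\omega_1\to\{0,1\}$; there are $2^{\aleph_1}$ branches, and each $z|\xi$ with $\xi<\omega_1$ is a node.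

\begin{lemma}\label{lem:tree}
There are elements $\mathrm{lo}(s),\mathrm{hi}(s)\in\Sigma$, for all nodes $s$, such that
\begin{enumerate}
\item[(T1)] $\mathrm{lo}(s)\prec\mathrm{hi}(s)$ for every node $s$;
\item[(T2)] $\mathrm{lo}(s)\prec\mathrm{lo}(t)$ and $\mathrm{hi}(t)\prec\mathrm{hi}(s)$ whenever $s\subsetneq t$;
\item[(T3)] $\mathrm{hi}(s0)\prec\mathrm{lo}(s1)$ for every node $s$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use transfinite recursion on the length, with a choice of $\delta^1,\dots,\delta^4$ fixed in advance for each pair $L,M$ as in Lemma~\ref{lem:gap}. For the empty node put $\mathrm{lo}(\emptyset)=(0)_n$ and $\mathrm{hi}(\emptyset)=(2n)_n$.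

\emph{Successor step.} Suppose the construction is done up to the length of $s$. By (T1), Lemma~\ref{lem:gap} applies to $L=\{\mathrm{lo}(s)\}$ and $M=\{\mathrm{hi}(s)\}$. Put
\[
(\mathrm{lo}(s0),\mathrm{hi}(s0),\mathrm{lo}(s1),\mathrm{hi}(s1))=(\delta^1,\delta^2,\delta^3,\delta^4).
\]
Then (T1) holds for $s0$ and $s1$, and (T3) holds for $s$. If $t\in\{s0,s1\}$ and $s'\subsetneq t$, then $s'\subseteq s$, so $\mathrm{lo}(s')\preceq\mathrm{lo}(s)\prec\mathrm{lo}(t)$ and $\mathrm{hi}(t)\prec\mathrm{hi}(s)\preceq\mathrm{hi}(s')$. This is (T2).

\emph{Limit step.} Let $t$ have limit length $\ell$, $0<\ell<\omega_1$, and suppose the construction is done for all smaller lengths. The sets $L=\{\mathrm{lo}(t|\xi)\}_{\xi<\ell}$ and $M=\{\mathrm{hi}(t|\xi)\}_{\xi<\ell}$ are nonempty and countable. For $\xi,\eta<\ell$ and $\zeta=\max(\xi,\eta)$, (T1) and (T2) give $\mathrm{lo}(t|\xi)\preceq\mathrm{lo}(t|\zeta)\prec\mathrm{hi}(t|\zeta)\preceq\mathrm{hi}(t|\eta)$. So Lemma~\ref{lem:gap} applies; put $(\mathrm{lo}(t),\mathrm{hi}(t))=(\delta^1,\delta^2)$. Then (T1) holds for $t$, and (T2) holds because every $s\subsetneq t$ is of the form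 $t|\xi$ with $\xi<\ell$.
\end{proof}

The limit step needs $\ell$ to be countable, which is why the tree has height $\omega_1$.

\begin{proof}[Proof of Theorem~\ref{thm:long}]
For a branch $z$ let $G_z=\{g^{\mathrm{lo}(z|\eta)}:\eta<\omega_1\}$ and $P_z=P(G_z)$. By Lemma~\ref{lem:primes}(a), $P_z$ is a prime ideal that does not contain $p$. Let $z\neq z'$ be branches, let $\xi$ be the least ordinal at which they differ, and name them so that $z(\xi)=0$ and $z'(\xi)=1$. Put $u=z|\xi=z'|\xi$ and $\gamma=\mathrm{lo}(u1)$. Since $u1=z'|(\xi+1)$, we have $g^\gamma\in G_{z'}$. We claim that $\mathrm{lo}(z|\eta)\prec\gamma$ for all $\eta<\omega_1$. If $\eta\le\xi$, then $z|\eta\subseteq u\subsetneq u1$, and the claim is (T2). If $\eta>\xi$, then $u0\subseteq z|\eta$, and (T1), (T2), (T3) give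
\[
\mathrm{lo}(z|\eta)\prec\mathrm{hi}(z|\eta)\preceq\mathrm{hi}(u0)\prec\mathrm{lo}(u1)=\gamma.
\]
By \eqref{eq:order}, $g\ll g^\gamma$ for all $g\in G_z$, and $g^\gamma$ is realized by Proposition~\ref{prop:independent}. Lemma~\ref{lem:primes}(b) gives $P_{z'}\subsetneq P_z$. So any two distinct branches give primes of which one is strictly contained in the other, and the $P_z$ form a chain of cardinality $2^{\aleph_1}$.
\end{proof}

\section{Dimension one and the upper bound}\label{sec:limits}

In dimension one there is no second parameter $x$, and for complete $A$ a single valuation controls divisibility in $A^{+}$. We use the following textbook fact. If $V$ is a complete discrete valuation ring with fraction field $K$, then its valuation extends uniquely to a real valuation $v$ on an algebraic closure $\overline K$, and the integral closure of $V$ in $\overline K$ is $\{y\in\overline K:v(y)\ge0\}$.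

\begin{proof}[Proof of Theorem~\ref{thm:limits}(a)]
Let $A$ be complete of dimension $1$. By Lemma~\ref{lem:cohen} with $d=1$, the ring $A^{+}$ is the integral closure in $\overline K$ of a complete discrete valuation ring $V$ with uniformizer $p$ and fraction field $K$. Normalize $v(p)=1$. Then $A^{+}=\{y\in\overline K:v(y)\ge0\}$, so for $a,a'\in A^{+}$ with $a'\neq0$,
\begin{equation}\label{eq:divides}
v(a)\ge v(a')\ \Longrightarrow\ a\in a'A^{+}.
\end{equation}
Extend $v$ to $B$ by Lemma~\ref{lem:extend}. We show that $B$ has exactly two primes.

\emph{The zero ideal is prime.} Let $f\in B$ have $v(f)=\infty$ and representing sequence $(f_j)$. Given $m$, there is $j\ge m$ with $v(f_j)\ge m$. Then $f_j\in p^mA^{+}$ by \eqref{eq:divides}, and so $f_m\in p^mA^{+}$. Hence $f=0$. Thus $v$ is finite on nonzero elements; since $v(ff')=v(f)+v(f')$ and $v(1)\ne v(0)$, the ring $B$ is a domain. Also $p\ne0$ in $B$, because $v(p)=1$.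

\emph{Every nonzero prime contains $p$.} Let $0\ne f\in B$. Choose an integer $m\ge v(f)$, and then $j>m$ with $v(f_j)=v(f)$. The element $f-f_j$ maps to $0$ in $A^{+}/p^jA^{+}$, so $f=f_j+p^jh$ with $h\in B$ by Lemma~\ref{lem:completion}(a). Since $v(f_j)\le m=v(p^m)$, \eqref{eq:divides} gives $p^m=f_je$ with $e\in A^{+}$. Then $f=f_j(1+p^{j-m}eh)$, and the second factor is a unit by Lemma~\ref{lem:completion}(b), as $j-m\ge1$. So $f$ divides $f_j$, which divides $p^m$. A prime that contains $f$ therefore contains $p$.

\emph{Exactly one prime contains $p$.} By Lemma~\ref{lem:completion}(a) we may count the primes of $A^{+}$ containing $p$. The set $\mathfrak{n}=\{a\in A^{+}:v(a)>0\}$ is a proper ideal containing $p$, and elements outside it are units by \eqref{eq:divides}; so $\mathfrak{n}$ is the unique maximal ideal. If $a\in\mathfrak{n}$, then $v(a^N)\ge1$ for some $N$, because $v$ is real valued, and so $a^N\in pA^{+}$. A prime containing $p$ therefore contains $\mathfrak{n}$ and equals it.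

Thus $B$ has two primes, $0$ and one that contains $p\neq0$, and $\dim B=1$. For the dichotomy, a complete $A$ has $\dim A\ge1$ because $0\ne p\in\mathfrak{m}$. If $\dim A=1$, then $\dim B=1$. If $\dim A\ge2$, then $B$ has a chain of $2^{\aleph_1}$ primes by Theorem~\ref{thm:long}, and in particular $\dim B\neq1$.
\end{proof}

Completeness was used to obtain \eqref{eq:divides}, and this property of $A^{+}$ can fail without it. For $A=\mathbb{Z}_{(5)}$ and $\iota^2=-1$, the quotients $(2+\iota)/(2-\iota)$ and $(2-\iota)/(2+\iota)$ equal $(3\pm4\iota)/5$ and have trace $6/5\notin A$, so neither of $2\pm\iota$ divides the other in $A^{+}$.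

\begin{proof}[Proof of Theorem~\ref{thm:limits}(b)]
We bound the number of elements of $B$. Each $A/\mathfrak{m}^n$ has finite length with composition factors $k$, so $|A/\mathfrak{m}^n|\le2^{\aleph_0}$. By Krull's intersection theorem $\bigcap_n\mathfrak{m}^n=0$, so $A$ embeds in $\prod_nA/\mathfrak{m}^n$ and $|A|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. There are at most $2^{\aleph_0}$ monic polynomials over $A$, each with finitely many roots, so $|A^{+}|\le2^{\aleph_0}$. Finally $B\subseteq\prod_jA^{+}/p^jA^{+}$ gives $|B|\le(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$. So $B$ has at most $2^{2^{\aleph_0}}$ subsets, and at most that many primes. Under CH this bound equals $2^{\aleph_1}$, and if $\dim A\ge2$ it is attained by the chain of Theorem~\ref{thm:long}.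
\end{proof}

\begin{thebibliography}{9}

\bibitem{Garzella}
Jack J Garzella, \emph{The perfectoid Tate algebra has uncountable Krull dimension}, arXiv:2212.13315 (2022).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
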